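# Hyperbolicity propagates through stable families of endomorphisms of $\mathbb P^k$

## 1. Following the points of the circles $|z|=|\lambda|^{-1/2}$

Take $f_\lambda(z)=\lambda z^3$ on $\mathbb P^1$, with parameter $\lambda\in\mathbb C^*$. For either choice of $\lambda^{-1/2}$,
$$f_\lambda(\lambda^{-1/2}u)=\lambda\cdot\lambda^{-3/2}u^3=\lambda^{-1/2}u^3 ,$$
so a linear change of variable turns $f_\lambda$ into $u\mapsto u^3$. The Julia set is the circle $J_\lambda=\{|z|=|\lambda|^{-1/2}\}$, and the measure of maximal entropy $\mu_\lambda$ is the rotation invariant probability measure on it. If $z\in J_\lambda$, then $|f'_\lambda(z)|=3|\lambda||z|^2=3$ and $|f_\lambda(z)|=|z|$. The spherical norm of the derivative is therefore exactly $3$, and every $f_\lambda$ is uniformly expanding on $J_\lambda$.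

Now move $\lambda$ and follow the points. On the disc $M'=\{|\lambda-1|<1\}$, with the principal branch, each $u\in S^1$ gives a holomorphic map $\gamma_u(\lambda)=u\lambda^{-1/2}$ with $\gamma_u(\lambda)\in J_\lambda$. The dynamics acts on these maps by $f_\lambda(\gamma_u(\lambda))=\gamma_{u^3}(\lambda)$. Their graphs are pairwise disjoint and stay away from the critical points $0,\infty$. Pushing Haar measure from $S^1$ to the set $\{\gamma_u\}$ gives an invariant probability measure on a set of graphs, and evaluating the graphs at $\lambda$ gives back $\mu_\lambda$.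

On all of $\mathbb C^*$ there is no such graph. If $\gamma$ is holomorphic on $\mathbb C^*$ with $|\gamma(\lambda)|=|\lambda|^{-1/2}$, then $\lambda\gamma(\lambda)^2$ is holomorphic of modulus $1$, hence a constant $e^{i\theta}$. Then $e^{i\theta/2}/\gamma$ is a holomorphic square root of $\lambda$ on $\mathbb C^*$, which does not exist. So following all points of the Julia sets over the whole parameter space is a real condition, even when every map is expanding.

In this example the expansion rate never changes. Let us look at one where it does: $f_\lambda(z)=z^2+\lambda z$ with $|\lambda|<1$. The fixed point $\gamma(\lambda)=1-\lambda$ has multiplier $f_\lambda'(1-\lambda)=2-\lambda$. It is repelling, hence in the Julia set, for every $|\lambda|<1$, but its rate $|2-\lambda|$ drops towards $1$ as $\lambda\to1$. Expansion along a followed point can weaken. Suppose that all points of the Julia sets can be followed over a whole parameter space $M$, and that the expansion is uniform at one parameter $\lambda_0$. Can it die at some other parameter inside $M$?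

## 2. Webs of graphs, stability, and two theorems

Let $k\ge1$, $d\ge2$, and let $M$ be a connected complex manifold. We take $M$ second countable, with $\dim M\ge1$ (if $M$ is a point, everything asked below about propagation is trivial).

**Definition (family).** A holomorphic family $\{f_\lambda\}_{\lambda\in M}$ of endomorphisms of $\mathbb P^k=\mathbb P^k(\mathbb C)$ is a holomorphic map $F:M\times\mathbb P^k\to M\times\mathbb P^k$, $F(\lambda,z)=(\lambda,f_\lambda(z))$, such that each $f_\lambda$ is a holomorphic endomorphism of $\mathbb P^k$ of algebraic degree $d$. Let $C_\lambda$ be the critical set of $f_\lambda$ and $C_F=\{(\lambda,z):z\in C_\lambda\}$ that of $F$. Let $\mu_\lambda$ be the unique ergodic measure of maximal entropy of $f_\lambda$, and $J_\lambda=\operatorname{supp}\mu_\lambda$.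

**Definition (hyperbolic).** The parameter $\lambda$, or the map $f_\lambda$, is hyperbolic if $f_\lambda$ is uniformly expanding on $J_\lambda$: there are $C>0$, $\kappa>1$ with $|Df_\lambda^n(x)v|\ge C\kappa^n|v|$ for $x\in J_\lambda$, $v\in T_x\mathbb P^k$, $n\ge0$.

For $\lambda z^3$ one may take $C=1$, $\kappa=3$. Hyperbolicity forces $Df_\lambda(x)$ to be injective for $x\in J_\lambda$, so $J_\lambda\cap C_\lambda=\emptyset$.

**Definition (equilibrium web).** Let $\mathcal J$ be the space of holomorphic maps $\gamma:M\to\mathbb P^k$ with $\gamma(\lambda)\in J_\lambda$ for all $\lambda\in M$, with the topology of local uniform convergence. Put $\mathcal F(\gamma)(\lambda)=f_\lambda(\gamma(\lambda))$ and $p_\lambda(\gamma)=\gamma(\lambda)$, and let $\Gamma_\gamma\subset M\times\mathbb P^k$ be the graph of $\gamma$. An equilibrium web is an $\mathcal F$-invariant, compactly supported Borel probability measure $\mathcal M$ on $\mathcal J$ with $(p_\lambda)_*\mathcal M=\mu_\lambda$ for every $\lambda\in M$.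

**Definition (acritical, stable).** The web $\mathcal M$ is acritical if $\mathcal M(\mathcal J_s)=0$, where
$$\mathcal J_s=\Big\{\gamma\in\mathcal J:\ \Gamma_\gamma\cap\bigcup_{m\ge0,\,n\ge1}F^{-m}(F^n(C_F))\ne\emptyset\Big\}.$$
The family is stable (in the sense of Berteloot–Bianchi–Dupont) if it admits an acritical equilibrium web.

For $f_\lambda=\lambda z^3$ over the disc $M'$, the image of Haar measure under $u\mapsto\gamma_u$ is an equilibrium web. It is acritical with $\mathcal J_s=\emptyset$, since the preimages of images of $\{0,\infty\}$ are again $\{0,\infty\}$. Over $\mathbb C^*$ we have just seen that $\mathcal J=\emptyset$, so the family is not stable there.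

**Theorem A.** Let $\{f_\lambda\}_{\lambda\in M}$ be a stable family of endomorphisms of $\mathbb P^k$, $k\ge1$, and let $f_{\lambda_0}$ be hyperbolic for some $\lambda_0\in M$. Then $f_\lambda$ is hyperbolic for every $\lambda\in M$.

**Theorem B.** In the situation of Theorem A let $\mathcal M$ be an acritical equilibrium web and $K=\operatorname{supp}\mathcal M$.

1. For every $\lambda\in M$, $p_\lambda:K\to J_\lambda$ is a homeomorphism. So $h_\lambda:=p_\lambda\circ(p_{\lambda_0}|_K)^{-1}:J_{\lambda_0}\to J_\lambda$ is a holomorphic motion over all of $M$, conjugating $f_{\lambda_0}|_{J_{\lambda_0}}$ to $f_\lambda|_{J_\lambda}$. Moreover $\mathcal M$ is the only equilibrium web, and $\mathcal J_s=\emptyset$.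
2. The function $\psi(\lambda)=\lim_n\frac1n\log\max_{x\in J_\lambda}\|(Df_\lambda^n(x))^{-1}\|$ is plurisubharmonic and negative on $M$.
3. In Theorem A and in 1–2, acriticality can be weakened to $\mathcal M(\{\gamma:\Gamma_\gamma\cap C_F\ne\emptyset\})=0$.
4. If every $f_\lambda$ is hyperbolic, the local holomorphic motions of the $J_\lambda$ define a covering $E\to M$ with (discrete) fibers $J_\lambda$. The family is stable if and only if this covering is trivial; this is automatic if $M$ is simply connected. Hence, for $M$ simply connected, (stable, and some $f_\lambda$ hyperbolic) $\iff$ (all $f_\lambda$ hyperbolic).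
5. In 4 the triviality of the covering cannot be omitted, for any $k\ge1$.

A holomorphic motion here is a family of injective maps $h_\lambda$ that depends holomorphically on $\lambda$ and is the identity at $\lambda_0$; over $M'$ with $\lambda_0=1$ our first example has $h_\lambda(u)=u\lambda^{-1/2}$. The question answered by Theorem A for $k\ge2$ is posed by Brévard and Rakhimov, "Propagation of equilibrium states in stable families of endomorphisms of $\mathbb P^k(\mathbb C)$", arXiv:2405.12033. The answer was known to be positive for $k=1$ and for certain specific families in higher dimension.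

## 3. The support of a web avoids the critical set

We recall what we need about $\mu_\lambda$ (Fornæss–Sibony, Briend–Duval; see Dinh–Sibony, Springer LNM 1998).

**Fact (a).** $\mu_\lambda=(\omega+dd^cg_\lambda)^k$ with $g_\lambda$ continuous ($\omega$ is the Fubini–Study form), and $f_\lambda^*\mu_\lambda=d^k\mu_\lambda$. Hence $f_\lambda^{-1}(J_\lambda)=J_\lambda=f_\lambda(J_\lambda)$. Also $\mu_\lambda$ is the equilibrium measure of each iterate $f_\lambda^m$, $m\ge1$. By Bedford–Taylor, $\mu_\lambda$ gives no mass to locally pluripolar sets, in particular to local complex submanifolds of dimension $<k$.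

For $k=1$ the last statement says that $\mu_\lambda$ has no atoms. In general it will produce the final contradiction.

Let $\mathcal M$ be an equilibrium web and $K=\operatorname{supp}\mathcal M$. Then $K$ is compact and metrizable, $\mathcal M(K)=1$, and every nonempty relatively open subset of $K$ has positive mass. Three properties follow.

First, $\mathcal F(K)=K$. The closed set $\mathcal F^{-1}(K)$ has mass $\mathcal M(K)=1$, so it contains $K$. Conversely $\mathcal F(K)$ is compact and $\mathcal M(\mathcal F(K))=\mathcal M(\mathcal F^{-1}(\mathcal F(K)))\ge\mathcal M(K)=1$, so $K\subset\mathcal F(K)$.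

Second, $p_\lambda(K)=J_\lambda$. The set $p_\lambda(K)\subset J_\lambda$ is compact, and $\mu_\lambda(p_\lambda(K))=\mathcal M(p_\lambda^{-1}(p_\lambda(K)))\ge\mathcal M(K)=1$, so it contains $\operatorname{supp}\mu_\lambda$.

Third, by Arzelà–Ascoli and the Cauchy estimates, $K$ is equicontinuous on compact subsets of $M$, and the derivatives of the $\gamma\in K$ are uniformly bounded there.

**Lemma 1.** If $f_{\lambda_0}$ is hyperbolic and $\mathcal M(\{\gamma:\Gamma_\gamma\cap C_F\ne\emptyset\})=0$, then $J_\lambda\cap C_\lambda=\emptyset$ for all $\lambda\in M$.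

The hypothesis on $\mathcal M$ follows from acriticality, because $C_F\subset F^{-1}(F(C_F))$. The set in question is Borel: for each compact $L\subset M$ the condition that $(\lambda,\gamma(\lambda))\in C_F$ for some $\lambda\in L$ is closed in $\gamma$, and $M$ is a countable union of compact sets.

*Proof.* The aim is to turn a single critical point on a single $J_\lambda$ into a positive mass of graphs that meet $C_F$. Suppose $J_{\lambda_*}\cap C_{\lambda_*}\ne\emptyset$. As $p_{\lambda_*}(K)=J_{\lambda_*}$, there is $\gamma\in K$ with $\gamma(\lambda_*)\in C_{\lambda_*}$. Near $(\lambda_*,\gamma(\lambda_*))$ we have $C_F=\{h=0\}$, where $h$ is the Jacobian determinant of $f_\lambda$ in local coordinates.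

If $h(\lambda,\gamma(\lambda))\equiv0$ near $\lambda_*$, then the analytic subset $\{\lambda:\gamma(\lambda)\in C_\lambda\}$ of the connected manifold $M$ has interior, so it equals $M$. Then $\gamma(\lambda_0)\in J_{\lambda_0}\cap C_{\lambda_0}$, which contradicts hyperbolicity at $\lambda_0$.

Otherwise restrict to a small one-dimensional disc through $\lambda_*$ on which $h(\lambda,\gamma(\lambda))\not\equiv0$. This function of one variable vanishes at $\lambda_*$, so by Hurwitz $h(\cdot,\gamma'(\cdot))$ has a zero in the disc for every $\gamma'\in K$ close to $\gamma$. Thus a whole neighborhood of $\gamma$ in $K$, which has positive mass, consists of maps whose graphs meet $C_F$. This is a contradiction. $\square$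

## 4. A plurisubharmonic exponent without an upper bound

The worst expansion rate at $\lambda$ is recorded by $\psi(\lambda)$, so it is natural to ask how $\psi$ depends on $\lambda$.

**Lemma 2.** Let $K\subset\mathcal J$ be compact with $\mathcal F(K)\subset K$ and $p_\lambda(K)=J_\lambda$ for all $\lambda$, and suppose $J_\lambda\cap C_\lambda=\emptyset$ for all $\lambda$. Then the limit $\psi$ of Theorem B.2 exists, is finite and is plurisubharmonic (psh) on $M$. Moreover $f_\lambda$ is hyperbolic if and only if $\psi(\lambda)<0$.

*Proof.* Put $\psi_n(\lambda)=\frac1n\max_{\gamma\in K}\log\|(Df^n_\lambda(\gamma(\lambda)))^{-1}\|$. As $p_\lambda(K)=J_\lambda$, the maximum is the one over $J_\lambda$.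

**Step 1: existence of the limit.** The function $(\lambda,\gamma)\mapsto\log\|(Df^n_\lambda(\gamma(\lambda)))^{-1}\|$ is continuous on $M\times K$ and $K$ is compact, so $\psi_n$ is continuous. On a compact set $L\subset M$,
$$-\log\max_{L\times\mathbb P^k}\|Df_\lambda\|\ \le\ \psi_n\ \le\ \log\max_{L\times K}\|(Df_\lambda(\gamma(\lambda)))^{-1}\| .$$
Since $(Df^{n+m}(x))^{-1}=(Df^n(x))^{-1}(Df^m(f^nx))^{-1}$ and $f^nx\in J_\lambda$, the sequence $n\psi_n$ is subadditive. So $\psi=\lim\psi_n=\inf\psi_n$ exists, is finite, and is upper semicontinuous as an infimum of continuous functions.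

**Step 2: hyperbolicity is $\psi<0$.** If $\lambda$ is hyperbolic then $n\psi_n(\lambda)\le-\log C-n\log\kappa$, so $\psi(\lambda)<0$. If $\psi(\lambda)<0$, then $n\psi_n(\lambda)\le n\psi(\lambda)/2$ for all large $n$. This is expansion at rate $e^{-\psi(\lambda)/2}$ for large $n$, and the finitely many remaining $n$ are absorbed in the constant $C$.

**Step 3: the sub-mean value inequality.** To use holomorphy we write derivatives as matrices. Cover $\mathbb P^k$ by finitely many open sets carrying holomorphic frames of $T\mathbb P^k$ such that frames and their inverses are bounded by a constant $C$. By equicontinuity of $K$ and Lebesgue's covering lemma each $a\in M$ has a coordinate ball $\mathbb B$ such that, for each $\sigma\in K$, $\sigma(\mathbb B)$ lies in one of these sets. Let $\gamma\in K$; then $\mathcal F^n\gamma\in K$ too. In the frames attached to $\gamma$ and $\mathcal F^n\gamma$, the matrix of $(Df^n_\lambda(\gamma(\lambda)))^{-1}$ is holomorphic in $\lambda\in\mathbb B$. So the logarithm of its operator norm is psh on $\mathbb B$, and it differs from $\log\|(Df_\lambda^n(\gamma(\lambda)))^{-1}\|$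 by at most $2\log C$. Let $\Delta\subset\mathbb B$ be a closed disc in a complex line and choose $\gamma$ maximal at its center. Then
$$\psi_n(\text{center})\le\text{mean of }\psi_n\text{ over }\partial\Delta+\tfrac{4\log C}n .$$
By the local bounds of Step 1 we may let $n\to\infty$ with dominated convergence. So $\psi$ is upper semicontinuous with the sub-mean value inequality on small discs in complex lines, and it is psh. $\square$

This suggests the first approach. *If we knew $\psi\le0$ on $M$, we would be done*: $\psi(\lambda_0)<0$, and if $\psi(\lambda_1)=0$ for some $\lambda_1$, the maximum principle would give $\psi\equiv0$.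

For periodic graphs in dimension one this works. Let $k=1$, $\gamma\in\mathcal J$, $\mathcal F^n\gamma=\gamma$, and $\rho(\lambda)=(f_\lambda^n)'(\gamma(\lambda))$. A periodic point with multiplier of modulus $<1$ lies in the Fatou set, so $|\rho|\ge1$ everywhere. Thus $\frac1n\log|\rho|$ is a nonnegative pluriharmonic function. If $f_{\lambda_0}$ is hyperbolic with constant $\kappa$, its value at $\lambda_0$ is at least $\log\kappa$ (use $|\rho(\lambda_0)|^q\ge C\kappa^{nq}$ and let $q\to\infty$). By Harnack's inequality along a chain of balls, its value at $\lambda_1$ is at least $c\log\kappa$, where $c>0$ depends only on $\lambda_0,\lambda_1$. The expansion weakens by a controlled factor and does not die, as with $\log|2-\lambda|$.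

The input was an a priori bound: a point of the Julia set has no contracting direction. This is exactly what is missing in dimension two, as the following map shows.

**Example (a saddle in $J$).** Let $f(z,w)=(z^2,\,q_z(w))$ with $q_z(w)=w^2+\frac w2+\frac32(z-1)$. It extends to $\mathbb P^2$ by $[t:z:w]\mapsto[t^2:z^2:w^2+\frac{tw}2+\frac32(zt-t^2)]$, since the three forms vanish together only at $0$. The line $w=z-1$ is invariant: $(z-1)^2+\frac12(z-1)+\frac32(z-1)=z^2-1$. The point $(1,0)$ on it is fixed, with eigenvalues $2$ and $\frac12$. We check that $(1,0)\in J=\operatorname{supp}\mu$.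

*The projection of $J$ contains $S^1$.* The point $p=[0:0:1]$ is fixed, and in the coordinates $(t/w,z/w)$ the map vanishes there to second order. So $p$ has a neighborhood $W$ with $f(W)\subset W$ and $\bigcap_nf^n(W)=\{p\}$, and $\mu(W)\le\mu(f^{-n}(f^nW))=\mu(f^nW)\to\mu(\{p\})=0$. Hence $p\notin J$, and $\pi[t:z:w]=z/t$ is defined on $J$ with compact image in $\mathbb P^1$. By fact (a), $\mu$ does not charge $\{z=0\}$ or $\{t=0\}$, so some $\zeta\in\mathbb C^*$ is in $\pi(J)$. If $(\zeta,w)\in J$ and $\eta^2=\zeta$, solve $q_\eta(w')=w$; then $(\eta,w')\in f^{-1}(J)=J$. So all $2^n$-th roots of $\zeta$ are in $\pi(J)$. They accumulate at every point of $S^1$, and $S^1\subset\pi(J)$.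

*A periodic point in $J$.* Let $\omega=e^{2\pi i/3}$. On the fiber $z=\omega$ the map $f^2$ acts by the polynomial $Q=q_{\omega^2}\circ q_\omega$ of degree $4$, and $J$ contains some $(\omega,w)$ with all its iterated $Q$-preimages. These accumulate on the whole Julia set $J(Q)$ unless $w$ is an exceptional point, in which case $Q(v)=(v-w)^4+w$. But $Q'$ vanishes at $v=-\frac14$ and where $q_\omega(v)=-\frac14$. So this case would force $q_\omega(-\frac14)=-\frac14$, while $q_\omega(-\frac14)=-\frac1{16}+\frac32(\omega-1)$ is not real. Hence $\{\omega\}\times J(Q)\subset J$. The point $\omega-1$ is fixed by $Q$ with multiplier $(2\omega-\frac32)(2\omega^2-\frac32)=4+3+\frac94=\frac{37}4$, so $\omega-1\in J(Q)$ and $(\omega,\omega-1)\in J$.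

*Conclusion.* If $z^{2^n}=\omega$, then $f^n(z,z-1)=(\omega,\omega-1)\in J$, so $(z,z-1)\in J$. Such $z$ are dense in $S^1$, so $(1,0)\in J$. There $\|(Df^n)^{-1}\|\ge2^n$: a point of $J$ can have a contracting direction.

So the derivative gives a psh function with no bound from above at hand. The way around this is to apply the maximum principle to a different quantity. The function $\log\operatorname{dist}(\gamma(\lambda),\gamma'(\lambda))$, for two graphs $\gamma,\gamma'\in K$, is also psh up to a bounded correction, and it is bounded above *for free*, since $\mathbb P^k$ has finite diameter. Sections 5 and 6 carry contraction of distances from $\lambda_0$ to any $\lambda_1$. Sections 7 and 8 return from distances to derivatives.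

## 5. Expansion near $\lambda_0$ and shadowing of backward orbits

On $\mathbb P^k$ we use the chordal distance $\operatorname{dist}([x],[y])=\frac{|x\wedge y|}{|x||y|}\le1$, with open balls $B(x,r)$, and the Fubini–Study norm, normalized so that $z\mapsto[1:z]$ has isometric differential at $0$. Fix a Borel map $x\mapsto U_x\in U(k+1)$ with $U_x[1:0:\dots:0]=x$ (continuous choices exist locally; patch them on a finite Borel partition), and put $\Theta_x(z)=U_x[1:z]$, $z\in\mathbb C^k$. Then $\Theta_x(0)=x$, $D\Theta_x(0)$ is an isometry, and $\operatorname{dist}(x,\Theta_x(z))=|z|/\sqrt{1+|z|^2}$.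

**Lemma 3.** Let $U\subset M$ be connected and open, $\lambda_*\in U$ hyperbolic, and let $K'$ be a compact set of holomorphic maps $\gamma:U\to\mathbb P^k$ with $\gamma(\lambda)\in J_\lambda$ for all $\lambda\in U$ and $\mathcal F(K')\subset K'$. Let $m$ be such that $|Df_{\lambda_*}^mv|\ge3|v|$ over $J_{\lambda_*}$. Then there are a compact neighborhood $D_0\subset U$ of $\lambda_*$ and $\delta_0>0$ such that for $\lambda\in D_0$, $\gamma\in K'$, $y\in\mathbb P^k$,
$$\operatorname{dist}(\gamma(\lambda),y)\le\delta_0\ \Rightarrow\ \operatorname{dist}(f_\lambda^m(\gamma(\lambda)),f_\lambda^m(y))\ge2\operatorname{dist}(\gamma(\lambda),y).\tag{1}$$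
Moreover $p_{\lambda_*}$ is injective on $K'$.

*Proof.* **Step 1: derivatives near $\lambda_*$.** If $\lambda_n\to\lambda_*$ and $\gamma_n\in K'$, then along a subsequence $\gamma_n\to\gamma\in K'$, so $\gamma_n(\lambda_n)\to\gamma(\lambda_*)\in J_{\lambda_*}$. Hence, for $D_0$ small, $|Df_\lambda^m(\gamma(\lambda))v|\ge\frac52|v|$ for all $\lambda\in D_0$, $\gamma\in K'$; otherwise a sequence of counterexamples would give a unit vector $v$ over $J_{\lambda_*}$ with $|Df^m_{\lambda_*}v|\le\frac52$.

**Step 2: from derivatives to distances.** By uniform continuity of $(\lambda,x)\mapsto f_\lambda^m(x)$ on $D_0\times\mathbb P^k$ there is $r>0$ such that, in the charts $\Theta_{\gamma(\lambda)}$ and $\Theta_{f_\lambda^m(\gamma(\lambda))}$, the map $f_\lambda^m$ sends $\{|z|<r\}$ into the unit ball. By Cauchy estimates it equals $Lz+O(|z|^2)$ on $\{|z|<r/2\}$ with a uniform constant $C$ in the $O$, and $|Lz|\ge\frac52|z|$. Let $t=|z|\le t_0$ with $Ct_0\le\frac14$, $t_0\le\frac15$, $t_0<r/2$. Then the image has norm at least $\frac94t$. Since $s\mapsto s/\sqrt{1+s^2}$ is increasing,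 its distance to the base point is at least
$$\tfrac94t\big/\sqrt{1+\tfrac{81}{16}t^2}\ \ge\ 2t\ \ge\ 2t/\sqrt{1+t^2},$$
where the first inequality holds because $t^2\le\frac1{25}<\frac{17}{324}$. This is (1) with $\delta_0=t_0/\sqrt{1+t_0^2}$.

**Step 3: injectivity.** Two graphs meeting at $\lambda_*$ stay close under all iterates, which expansion forbids unless they coincide. Let $\gamma,\gamma'\in K'$ with $\gamma(\lambda_*)=\gamma'(\lambda_*)$. By equicontinuity there is a neighborhood $D\subset D_0$ of $\lambda_*$ on which $\operatorname{dist}(\sigma(\lambda),\sigma(\lambda_*))\le\delta_0/4$ for all $\sigma\in K'$. The maps $\mathcal F^{mn}\gamma,\mathcal F^{mn}\gamma'\in K'$ agree at $\lambda_*$, so they are $\delta_0/2$-close on $D$ for all $n$. Applying (1) $n$ times, $\operatorname{dist}(\gamma(\lambda),\gamma'(\lambda))\le2^{-n}\delta_0/2$ on $D$ for all $n$. So $\gamma=\gamma'$ on $D$, hence on $U$ by the identity theorem. $\square$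

**Reduction to $m=1$.** From here to the end of Section 8 we are in the situation of Theorem A, with $K=\operatorname{supp}\mathcal M$. Take $m$ from Lemma 3 for $\lambda_*=\lambda_0$, $U=M$, $K'=K$, and replace $f_\lambda$ by $f_\lambda^m$ and $\mathcal F$ by $\mathcal F^m$. We only use the following: $K$ is compact, $\mathcal F(K)=K$, $p_\lambda(K)=J_\lambda$, $J_\lambda$ is totally invariant, $J_\lambda\cap C_\lambda=\emptyset$ (Lemma 1), $(p_\lambda)_*\mathcal M=\mu_\lambda$, and nonempty relatively open subsets of $K$ have positive mass. All of these persist; $J_\lambda$ avoids the critical set of $f_\lambda^m$ by the chain rule and $f_\lambda(J_\lambda)=J_\lambda$. Nothing is lost at the end. If $f_\lambda^m$ is hyperbolic with constants $C,\kappa$ and $n=mq+r$, $0\le r<m$, then $|Df_\lambda^nv|\ge C\kappa^q\min_{r<m}\min_{x\in J_\lambda,|u|=1}|Df_\lambda^r(x)u|\,|v|$, and the minimum is positive because $J_\lambda\cap C_\lambda=\emptyset$. So $f_\lambda$ is hyperbolic. We take $m=1$ in (1).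

By Lemma 3, $p_{\lambda_0}:K\to J_{\lambda_0}$ is bijective. By equicontinuity fix a compact neighborhood $D\subset D_0$ of $\lambda_0$ with $\operatorname{dist}(\sigma(\lambda),\sigma(\lambda_0))\le\delta_0/4$ for $\sigma\in K$, $\lambda\in D$, and put
$$d_D(\gamma,\gamma')=\sup_{\lambda\in D}\operatorname{dist}(\gamma(\lambda),\gamma'(\lambda))\le1 .$$
By the identity theorem this is a metric on $K$, and it is continuous.

The next lemma says that a backward orbit of graphs can be copied from any nearby starting graph, and that the two copies approach each other exponentially over $D$. For $\lambda z^3$ this is visible: a backward orbit of $\gamma_u$ is a choice of successive cube roots of $u$, and for $u'$ near $u$ one takes the nearby cube roots.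

**Lemma 4.** There is $\varepsilon_0>0$ such that if $(\gamma_{-n})_{n\ge0}$ is a sequence in $K$ with $\mathcal F\gamma_{-n-1}=\gamma_{-n}$, and $\gamma_0'\in K$ satisfies $d_D(\gamma_0,\gamma_0')\le\varepsilon_0$, then there are $\gamma'_{-n}\in K$ $(n\ge1)$ with $\mathcal F\gamma'_{-n-1}=\gamma'_{-n}$ and $d_D(\gamma_{-n},\gamma'_{-n})\le2^{-n}d_D(\gamma_0,\gamma_0')$ for all $n\ge0$.

*Proof.* **Step 1: images of balls contain balls of a fixed radius.** We claim there is $\varepsilon_0\in(0,\delta_0/4]$ with $f_{\lambda_0}(B(x,\delta_0))\supset B(f_{\lambda_0}(x),2\varepsilon_0)$ for all $x\in\mathbb P^k$. Otherwise there are $x_n\to x$ and $y_n\notin f_{\lambda_0}(B(x_n,\delta_0))$ with $\operatorname{dist}(y_n,f_{\lambda_0}(x_n))\to0$. For large $n$, $f_{\lambda_0}(B(x_n,\delta_0))$ contains $f_{\lambda_0}(B(x,\delta_0/2))$, which is an open neighborhood of $f_{\lambda_0}(x)=\lim y_n$ because the finite map $f_{\lambda_0}$ is open. This is a contradiction.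

**Step 2: one backward step.** Let $\sigma,\gamma,\gamma'\in K$ with $\mathcal F\sigma=\gamma$ and $\operatorname{dist}(\gamma(\lambda_0),\gamma'(\lambda_0))\le\varepsilon_0$. By Step 1 choose $x'\in B(\sigma(\lambda_0),\delta_0)$ with $f_{\lambda_0}(x')=\gamma'(\lambda_0)$. Then $x'\in f_{\lambda_0}^{-1}(J_{\lambda_0})=J_{\lambda_0}$, and (1) gives $\operatorname{dist}(\sigma(\lambda_0),x')\le\frac12\operatorname{dist}(\gamma(\lambda_0),\gamma'(\lambda_0))$. Let $\sigma'\in K$ with $\sigma'(\lambda_0)=x'$. Then $\mathcal F\sigma'$ and $\gamma'$ are in $K$ and agree at $\lambda_0$, so $\mathcal F\sigma'=\gamma'$ by injectivity of $p_{\lambda_0}|_K$.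

**Step 3: induction, and contraction over $D$.** Repeating Step 2 we get $\gamma'_{-n}\in K$ with $\mathcal F\gamma'_{-n-1}=\gamma'_{-n}$ and $\operatorname{dist}(\gamma_{-n}(\lambda_0),\gamma'_{-n}(\lambda_0))\le2^{-n}\varepsilon_0$. For $\lambda\in D$ the choice of $D$ gives $\operatorname{dist}(\gamma_{-n}(\lambda),\gamma'_{-n}(\lambda))\le\varepsilon_0+2\cdot\delta_0/4\le\delta_0$ for all $n$. So (1) applies at $\lambda$ and yields $\operatorname{dist}(\gamma_{-n-1}(\lambda),\gamma'_{-n-1}(\lambda))\le\frac12\operatorname{dist}(\gamma_{-n}(\lambda),\gamma'_{-n}(\lambda))$. Iterate and take the supremum over $D$. $\square$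

## 6. A two-constants estimate for distances between graphs

**Lemma 5.** For every $\lambda_1\in M$ there are $C_0\ge1$, $\alpha>0$ with $\operatorname{dist}(\gamma(\lambda_1),\gamma'(\lambda_1))\le C_0\,d_D(\gamma,\gamma')^\alpha$ for all $\gamma,\gamma'\in K$.

*Proof.* **Step 1: log-distances are almost psh and nonpositive.** For $\gamma\ne\gamma'$ in $K$ put $w=w_{\gamma,\gamma'}=\log\operatorname{dist}(\gamma,\gamma')\le0$. With local holomorphic lifts $\tilde\gamma,\tilde\gamma'$ to $\mathbb C^{k+1}\setminus\{0\}$,
$$w=\log|\tilde\gamma\wedge\tilde\gamma'|-\log|\tilde\gamma|-\log|\tilde\gamma'| .$$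
The first term is psh, and it is not identically $-\infty$ on any open set since $\gamma\ne\gamma'$. On a given relatively compact coordinate ball with coordinate $\zeta$, $dd^c\log|\tilde\gamma|=\gamma^*\omega\le L_0\,dd^c|\zeta|^2$, with $L_0$ independent of $\gamma\in K$ because derivatives of elements of $K$ are uniformly bounded there. So $w+2L_0|\zeta|^2$ is psh on the ball.

**Step 2: the set to which smallness propagates.** Let $\Omega$ be the set of $a\in M$ having a compact neighborhood $V_a$ and constants $C_a,\beta_a>0$ such that for all such $w$ and all $T\ge0$: $w\le-T$ on $D$ implies $w\le C_a-\beta_aT$ on $V_a$. Clearly $\Omega$ is open, and $\lambda_0\in\Omega$ (take $V_{\lambda_0}=D$, $\beta=1$, any $C>0$).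

**Step 3: $\Omega$ is closed.** Let $a\in\overline\Omega$, and let $B(a,r)$ be a coordinate ball with $\zeta(a)=0$, whose closure lies in a larger one where Step 1 applies. Choose $b\in\Omega\cap B(a,r/2)$ and a closed coordinate ball $\bar B(b,s)\subset B(a,r)\cap V_b$. Suppose $w\le-T$ on $D$. The function $u=w+2L_0|\zeta|^2-2L_0r^2$ is psh and $\le0$ on $\bar B(a,r)$, and $u\le w\le-t$ on $\bar B(b,s)$ with $t=\beta_bT-C_b$.

Let $\eta$ be the continuous function on $\bar B(a,r)$ equal to $-1$ on $\bar B(b,s)$, to $0$ on $\partial B(a,r)$, and harmonic in between. The set in between is connected with smooth boundary, so $\eta$ exists, and the strong maximum principle gives $\eta<0$ in $B(a,r)$. So $\eta\le-\theta<0$ on $\bar B(a,r/2)$, where $\theta$ does not depend on $w$ or $T$.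

If $t\ge0$, the function $u-t\eta$ is subharmonic on $B(a,r)\setminus\bar B(b,s)$, and it is $\le0$ on both boundary parts: on $\partial B(a,r)$ we have $u\le0=t\eta$, and on $\partial B(b,s)$ we have $u\le-t=t\eta$. By the maximum principle $u\le t\eta$ there, and on $\bar B(b,s)$ it holds by construction. Hence on $\bar B(a,r/2)$
$$w\le2L_0r^2-\theta(\beta_bT-C_b).$$
If $t<0$ this inequality is trivial because $w\le0$. So $a\in\Omega$ with $V_a=\bar B(a,r/2)$, $\beta_a=\theta\beta_b$ and any positive $C_a\ge2L_0r^2+\theta C_b$.

**Step 4: conclusion.** As $M$ is connected, $\Omega=M$. For $\gamma\ne\gamma'$ apply the property at $\lambda_1$ with $T=-\log d_D(\gamma,\gamma')\ge0$ and exponentiate; for $\gamma=\gamma'$ there is nothing to prove. $\square$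

Fix $\lambda_1\in M$ until the end of Section 8, write $f=f_{\lambda_1}$, and put $c_0=\alpha\log2>0$. In the situation of Lemma 4, Lemma 5 applied to the pairs $\gamma_{-n},\gamma_{-n}'$ gives
$$\operatorname{dist}(\gamma_{-n}(\lambda_1),\gamma'_{-n}(\lambda_1))\le C_0\,d_D(\gamma_0,\gamma'_0)^\alpha e^{-c_0n}\qquad(n\ge0).\tag{2}$$

So at $\lambda_1$, nearby backward orbits of graphs attract each other at a definite exponential rate. This does not yet bound a derivative. If the backward map were $(z_1,z_2)\mapsto(z_1/4,2z_2)$ and all the points in question lay on the axis $z_2=0$, their distances would contract although the derivative expands in the second direction. What excludes this picture is that the points $\gamma'_0(\lambda_1)$ in (2) fill a set of positive $\mu_{\lambda_1}$-mass, while $\mu_{\lambda_1}$ charges no proper submanifold. To use this, we must show that if some direction contracts too slowly, then the points satisfying (2) do lie on a proper submanifold.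

## 7. Backward orbits at $\lambda_1$ and their exponents

**Fact (b) (Oseledets).** Let $S$ be an invertible ergodic measure-preserving transformation of a standard probability space $(\Omega,\nu)$, $B:\Omega\to GL_k(\mathbb C)$ measurable with $B^{\pm1}$ bounded, and $A_n(\omega)$, $n\in\mathbb Z$, the cocycle generated by $B$. There are $\chi_1>\dots>\chi_s$ and a measurable splitting $\mathbb C^k=\bigoplus_lE_l(\omega)$ into nonzero complex subspaces with $B(\omega)E_l(\omega)=E_l(S\omega)$, such that for a.e. $\omega$ and all $u\in E_l(\omega)\setminus\{0\}$, $\frac1n\log|A_n(\omega)u|\to\chi_l$ as $n\to\pm\infty$. Moreover $\chi_1=\lim_{n\to+\infty}\frac1n\int\log\|A_n\|\,d\nu$.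

If $B$ is the constant matrix $\operatorname{diag}(2,\frac12)$, the exponents are $\pm\log2$ and the $E_l$ are the axes. We need two consequences, for a.e. $\omega$ as $n\to+\infty$.

**Consequence (b1).** *$\frac1n\log|A_n(\omega)u|\to\chi_l$ uniformly over unit vectors $u\in E_l(\omega)$.* The uniform upper bound follows by expanding $u$ in a basis of $E_l(\omega)$. In the same way, for negative times, $\limsup_{n\to+\infty}\frac1n\log\|A_{-n}|_{E_l(\omega)}\|\le-\chi_l$. By Kingman's theorem for $S^{-1}$, $\lim\frac1n\int\log\|A_{-n}|_{E_l}\|\,d\nu\le-\chi_l$. Now put $b_n(\omega)=\log\|(A_n(\omega)|_{E_l(\omega)})^{-1}\|=\log\|A_{-n}(S^n\omega)|_{E_l(S^n\omega)}\|$. From $A_{n+m}(\omega)^{-1}=A_n(\omega)^{-1}A_m(S^n\omega)^{-1}$ we get $b_{n+m}\le b_n+b_m\circ S^n$, and by invariance of $\nu$ the integral of $b_n$ is that of $\log\|A_{-n}|_{E_l}\|$. By Kingman, $\lim b_n/n\le-\chi_l$ a.e., which is the uniform lower bound.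

**Consequence (b2).** *The projection $\Pi^l(\omega)$ onto $E_l(\omega)$ along the other $E_{l'}(\omega)$ satisfies $\frac1n\log\|\Pi^l(S^n\omega)\|\to0$.* Put $g=\log\|\Pi^l\|$. Since $\Pi^l(S\omega)=B(\omega)\Pi^l(\omega)B(\omega)^{-1}$, the function $g\circ S-g$ is bounded. By Birkhoff, $\frac1n g\circ S^n=\frac1ng+\frac1n\sum_{i<n}(g\circ S-g)\circ S^i$ converges a.e. to a constant. It also tends to $0$ in probability, because $g\circ S^n$ has the same law as $g$. So the constant is $0$.

**The backward cocycle.** Let
$$\hat K=\{\hat\gamma=(\gamma_{-n})_{n\ge0}\in K^{\mathbb N}:\ \mathcal F\gamma_{-n-1}=\gamma_{-n}\},$$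
a compact metrizable set, nonempty since $\mathcal F(K)=K$. The shift $S\hat\gamma=(\gamma_{-n-1})_{n\ge0}$ is a homeomorphism, with inverse $(\gamma_0,\gamma_{-1},\dots)\mapsto(\mathcal F\gamma_0,\gamma_0,\gamma_{-1},\dots)$. Put $x_{-n}=\gamma_{-n}(\lambda_1)$ and
$$A_n(\hat\gamma)=(Df^n(x_{-n}))^{-1}:T_{x_0}\mathbb P^k\to T_{x_{-n}}\mathbb P^k\qquad(n\ge0),$$
well defined by Lemma 1. (For $\lambda z^3$ every $A_n$ is $3^{-n}$ times an isometry.) The chain rule gives
$$A_{n+l}(\hat\gamma)=A_n(S^l\hat\gamma)\,A_l(\hat\gamma),\tag{3}$$
and $\varphi_n=\log\|A_n\|$ is continuous on $\hat K$. Via the isometries $D\Theta_x(0)$, $A_n$ becomes a measurable $GL_k(\mathbb C)$-cocycle over $S$ with generator $B=A_1$, and $B^{\pm1}$ is bounded since $Df$ and $(Df)^{-1}$ are bounded on $J_{\lambda_1}$.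

For each $n$, every $x\in J_{\lambda_1}$ is $x_{-n}$ for some $\hat\gamma\in\hat K$: choose $\gamma_{-n}\in K$ with $\gamma_{-n}(\lambda_1)=x$, apply $\mathcal F$ to get $\gamma_{-n+1},\dots,\gamma_0$, and use $\mathcal F(K)=K$ to go further back. So
$$a_n:=\max_{\hat K}\varphi_n=\log\max_{x\in J_{\lambda_1}}\|(Df^n(x))^{-1}\|,\qquad\chi:=\lim\frac{a_n}n=\inf_{n\ge1}\frac{a_n}n ,$$
where the limit exists and is finite, because $(a_n)$ is subadditive and $a_n\ge-n\log\max\|Df\|$. As in Step 2 of Lemma 2, $f$ is hyperbolic if and only if $\chi<0$.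

**Lemma 6.** There is an $S$-invariant ergodic probability measure $\nu$ on $\hat K$ with $\lim_n\frac1n\int\varphi_n\,d\nu=\chi$. Thus the largest Lyapunov exponent of $(A_n)$ for $\nu$ is $\chi$.

*Proof.* The purpose is to realize the worst rate by typical points of an invariant measure. Choose $z_n$ with $\varphi_n(z_n)=a_n\ge n\chi$ and let $\nu_\infty$ be a weak limit of $\nu_n=\frac1n\sum_{i<n}\delta_{S^iz_n}$. It is $S$-invariant.

**Step 1: $\frac1q\int\varphi_q\,d\nu_\infty\ge\chi$ for every $q\ge1$.** Let $n\ge2q$ and $0\le r<q$. By (3), $\varphi_{n+l}\le\varphi_n\circ S^l+\varphi_l$. Cutting $[0,n)$ into a first piece of length $r$, blocks of length $q$, and a last piece of some length $r'$ with $0\le r'<q$, we get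
$$\varphi_n(z)\le\varphi_r(z)+\sum_{j\ge0,\ r+jq\le n-q}\varphi_q(S^{r+jq}z)+\varphi_{r'}(S^{n-r'}z).$$
Each $i\in[0,n-q]$ occurs exactly once as $r+jq$. So averaging over $r$, and adding the at most $q-1$ missing terms, $\varphi_n(z)\le\frac1q\sum_{i<n}\varphi_q(S^iz)+C_q$ with $C_q$ independent of $n,z$. With $z=z_n$: $\chi\le\frac1q\int\varphi_q\,d\nu_n+C_q/n$. Let $n\to\infty$ along the subsequence.

**Step 2: an ergodic component.** For every invariant $\nu'$ the limit of $\frac1q\int\varphi_q\,d\nu'$ exists by subadditivity and is $\le\lim a_q/q=\chi$. The functions $\varphi_q/q$ are uniformly bounded. So, by the ergodic decomposition of $\nu_\infty$ and bounded convergence, $\lim\frac1q\int\varphi_q\,d\nu_\infty$ is the average of the corresponding limits for the ergodic components. These are all $\le\chi$ and their average is $\ge\chi$, so some ergodic component attains $\chi$. The last claim is the formula for $\chi_1$ in fact (b). $\square$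

## 8. A slow direction confines $K$ to a submanifold

We prove $\chi\le-c_0$. Suppose on the contrary that $\chi>-c_0$. Take $\nu$ from Lemma 6, with exponents $\chi_1=\chi>\chi_2>\dots>\chi_s$, and fix one $\nu$-generic $\hat\gamma=(\gamma_{-n})$, with $x_{-n}=\gamma_{-n}(\lambda_1)$. Write $A_{j,i}=A_{j-i}(S^i\hat\gamma)$ for $0\le i\le j$, and let $\mathbb C^k=\bigoplus_lE_l(i)$ be the Oseledets splitting at $S^i\hat\gamma$ with projections $\Pi_i^l$.

**Step 1: estimates along the orbit.** The purpose is to split the directions into those contracting at rate $c_0$ or faster and the slower ones, with explicit bounds. For every $\varepsilon>0$ there is a constant $C$ such that for $0\le i\le j$: $\|\Pi_i^l\|\le Ce^{\varepsilon i}$ and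
$$C^{-1}e^{\chi_l(j-i)-\varepsilon(i+j)}|v|\le|A_{j,i}v|\le Ce^{\chi_l(j-i)+\varepsilon(i+j)}|v|\qquad(v\in E_l(i)).\tag{4}$$
The first estimate is (b2). For the second write $v=A_{i,0}u$ with $u\in E_l(0)$, so $A_{j,i}v=A_{j,0}u$. By (b1), $C'^{-1}e^{(\chi_l-\varepsilon)n}|u|\le|A_{n,0}u|\le C'e^{(\chi_l+\varepsilon)n}|u|$; compare $n=i$ with $n=j$.

Let $G_i$ be the sum of the $E_l(i)$ with $\chi_l>-c_0$ and $F_i$ the sum of those with $\chi_l\le-c_0$. By assumption $G_i\ne0$, so $\dim F_i<k$ (possibly $F_i=0$). Let $P_i,Q_i$ be the projections on $F_i,G_i$ along $G_i,F_i$. The cocycle respects the splitting: $P_jA_{j,i}=A_{j,i}P_i$, $Q_jA_{j,i}=A_{j,i}Q_i$. Let $\chi_G>-c_0$ be the smallest exponent on $G$. Choose $c$ with $\max(0,-\chi_G)<c<c_0$ and then $\tau\in(0,c)$ with $2\tau\le c+\chi_G$ and $2\tau\le c_0-c$. Then $\chi_l\ge-c+2\tau$ on $G$ and $\chi_l\le-c-2\tau$ on $F$. We claim that there is $C_2\ge1$ such that for $0\le i\le j$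
$$\|A_{j,i}P_i\|\le C_2e^{-(c+\tau)(j-i)+\tau i/2},\qquad\|(A_{j,i}|_{G_i})^{-1}Q_j\|\le C_2e^{(c-\tau)(j-i)+\tau j/2}.\tag{5}$$
Take $\varepsilon=\tau/6$ in (4). On $F$, $A_{j,i}P_i$ is the sum of the $A_{j,i}\Pi^l_i$ with $\chi_l\le-c_0$, and the exponent of the $l$-th term is at most $\chi_l(j-i)+\varepsilon(i+j)+\varepsilon i=(\chi_l+\varepsilon)(j-i)+3\varepsilon i\le-(c+\tau)(j-i)+\tau i/2$. On $G$ the exponent is at most $-\chi_l(j-i)+\varepsilon(i+j)+\varepsilon j\le(c-2\tau)(j-i)+3\varepsilon j\le(c-\tau)(j-i)+\tau j/2$.

**Step 2: backward orbits as a recursion in $\mathbb C^k$.** We write the backward orbits near $(x_{-j})$ in charts. Let $\Theta_j=\Theta_{x_{-j}}$ and $B_j=A_{j+1,j}$. By uniform continuity of $f$ there is $R>0$ such that $\Theta_j^{-1}\circ f\circ\Theta_{j+1}$ maps $\{|z|<3R\}$ into the unit ball for all $j$. Its differential at $0$ is $B_j^{-1}$, so it equals $B_j^{-1}z+q_j(z)$ with $q_j$ holomorphic, $q_j(0)=0$, $Dq_j(0)=0$, and $D^2q_j$ bounded on $\{|z|\le2R\}$ uniformly in $j$ by Cauchy estimates. Hence $h_{j+1}:=-B_jq_j$ is holomorphic on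 $\{|z|<2R\}$, $h_{j+1}(0)=0$, and
$$|h_{j+1}(z)-h_{j+1}(z')|\le C_1\max(|z|,|z'|)\,|z-z'|\qquad(|z|,|z'|\le R)$$
with $C_1$ independent of $j$. For a sequence with $|y_j|\le R$, the condition $f(\Theta_{j+1}(y_{j+1}))=\Theta_j(y_j)$ for all $j\ge0$ reads $y_j=B_j^{-1}y_{j+1}+q_j(y_{j+1})$. Multiplying by $B_j$ and shifting the index,
$$y_j=B_{j-1}y_{j-1}+h_j(y_j),\qquad j\ge1.\tag{6}$$

**Step 3: decaying solutions are fixed points.** Let $X$ be the Banach space of sequences $y=(y_j)_{j\ge0}$ in $\mathbb C^k$ with $\|y\|=\sup_je^{cj}|y_j|<\infty$, and $X_\varrho$ its closed $\varrho$-ball, $\varrho\le R$. Let $y\in X_\varrho$ solve (6). Iterating forward, $y_n=A_{n,0}y_0+\sum_{i=1}^nA_{n,i}h_i(y_i)$, and applying $P_n$,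
$$P_ny_n=A_{n,0}P_0y_0+\sum_{i=1}^nA_{n,i}P_ih_i(y_i).$$
In the slow directions we go the other way. From $Q_Ny_N=A_{N,n}Q_ny_n+\sum_{i=n+1}^NA_{N,i}Q_ih_i(y_i)$ and $A_{N,n}=A_{N,i}A_{i,n}$, with inverses taken on $G$,
$$Q_ny_n=A_{N,n}^{-1}Q_Ny_N-\sum_{i=n+1}^NA_{i,n}^{-1}Q_ih_i(y_i).$$
By (5), $|A_{N,n}^{-1}Q_Ny_N|\le C_2\|y\|e^{(c-\tau)(N-n)+\tau N/2-cN}\to0$ as $N\to\infty$: the solution decays faster than the slow directions allow, so no free constant survives there. Hence $y=\mathcal T_\xi(y)$ with $\xi=P_0y_0\in F_0$ and
$$\mathcal T_\xi(y)_n=A_{n,0}\xi+\sum_{i=1}^nA_{n,i}P_ih_i(y_i)-\sum_{i>n}A_{i,n}^{-1}Q_ih_i(y_i).\tag{7}$$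

**Step 4: $\mathcal T_\xi$ is a contraction.** For $y,y'\in X_\varrho$, $|h_i(y_i)-h_i(y'_i)|\le C_1\varrho e^{-2ci}\|y-y'\|$. After multiplication by $e^{cn}$, the $i$-th term of $\mathcal T_\xi(y)_n-\mathcal T_\xi(y')_n$ is at most $C_1C_2\varrho\|y-y'\|$ times the exponential of
$$cn-(c+\tau)(n-i)+\tfrac{\tau i}2-2ci=-\tau(n-i)-(c-\tfrac\tau2)i\quad(i\le n),$$
$$cn+(c-\tau)(i-n)+\tfrac{\tau i}2-2ci=-\tau(i-n)-(c-\tfrac\tau2)i\quad(i>n).$$
Since $c>\tau/2$, the sum over $i$ of $e^{-\tau|n-i|-(c-\tau/2)i}$ is bounded uniformly in $n$. So $\|\mathcal T_\xi(y)-\mathcal T_\xi(y')\|\le C_3\varrho\|y-y'\|$ with $C_3$ independent of $\varrho$ and $\xi$. Also $\mathcal T_\xi(0)_n=A_{n,0}P_0\xi$, so $\|\mathcal T_\xi(0)\|\le C_2|\xi|$ by (5). Fix $\varrho\le R$ with $C_3\varrho\le\frac12$ and put $\varrho_1=\varrho/(2C_2)$. For $\xi\in F_0$ with $|\xi|<\varrho_1$, $\mathcal T_\xi$ is a contraction of $X_\varrho$ into itself, with a unique fixed point $y^\xi$.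

**Step 5: the submanifold $Z$.** Put $\Phi(\xi)=y_0^\xi$. The coordinates of the iterates $\mathcal T_\xi^n(0)$ are holomorphic in $\xi$, by induction on $n$: in (7) they are uniformly convergent series of holomorphic functions. The iterates converge uniformly in $\xi$, so $\Phi$ is holomorphic. The coordinate of index $0$ of the fixed point equation is $\Phi(\xi)=\xi-\sum_{i>0}A_{i,0}^{-1}Q_ih_i(y_i^\xi)$, and the sum lies in $G_0$, so $P_0\Phi(\xi)=\xi$. Hence $Z:=\Phi(\{\xi\in F_0:|\xi|<\varrho_1\})$ is a graph over a ball of $F_0$. It is a closed complex submanifold of $\{z\in\mathbb C^k:|P_0z|<\varrho_1\}$ of dimension $\dim F_0<k$ (a point if $F_0=0$). We have shown: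

**Lemma 7.** Every solution $y\in X_\varrho$ of (6) with $|P_0y_0|<\varrho_1$ satisfies $y_0\in Z$.

**Step 6: the contradiction.** We now feed the graphs near $\gamma_0$ into Lemma 7. Let $\gamma_0'\in K$ with $d_D(\gamma_0,\gamma_0')\le\varepsilon_1\le\varepsilon_0$, and take $(\gamma'_{-n})$ from Lemma 4. If $\varepsilon_1$ is small, (2) shows that $y_j:=\Theta_j^{-1}(\gamma'_{-j}(\lambda_1))$ is defined with
$$|y_j|\le2C_0\varepsilon_1^\alpha e^{-c_0j},$$
because $s=|z|/\sqrt{1+|z|^2}$ gives $|z|=s/\sqrt{1-s^2}\le2s$ for $s\le\frac{\sqrt3}2$. As $c<c_0$, $\|y\|\le2C_0\varepsilon_1^\alpha\le\varrho$ and $|P_0y_0|<\varrho_1$ for $\varepsilon_1$ small, and (6) holds because $f(\gamma'_{-j-1}(\lambda_1))=\gamma'_{-j}(\lambda_1)$. By Lemma 7, $\gamma_0'(\lambda_1)\in\Theta_0(Z)$.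

So for the compact set $W=\{\gamma'\in K:d_D(\gamma_0,\gamma')\le\varepsilon_1\}$ we get $p_{\lambda_1}(W)\subset\Theta_0(Z)$ and
$$\mu_{\lambda_1}(\Theta_0(Z))\ge\mu_{\lambda_1}(p_{\lambda_1}(W))=\mathcal M\big(p_{\lambda_1}^{-1}(p_{\lambda_1}(W))\big)\ge\mathcal M(W)>0,$$
since $W$ is a neighborhood of $\gamma_0$ in $K=\operatorname{supp}\mathcal M$. But $\Theta_0(Z)$ is a local complex submanifold of dimension $<k$, so this contradicts fact (a). Note that only $\gamma_0\in\operatorname{supp}\mathcal M$ was used; $\nu$ need not be related to $\mathcal M$.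

Hence $\chi\le-c_0<0$, and $f_{\lambda_1}$ is hyperbolic. As $\lambda_1\in M$ was arbitrary, Theorem A is proved. $\blacksquare$

## 9. Global conjugacy, uniqueness of the web, and negativity of $\psi$

We return to the original $f_\lambda$ and prove parts 1–3 of Theorem B.

**Part 3.** In the proof of Theorem A acriticality was used only in Lemma 1, under the weaker hypothesis. The proofs of parts 1 and 2 below use only Theorem A and the lemmas above.

**Part 1.** *Homeomorphism.* By Theorem A every $\lambda$ is hyperbolic, so Lemma 3 with $U=M$, $K'=K$, $\lambda_*=\lambda$ shows that $p_\lambda|_K$ is injective. It is continuous and onto $J_\lambda$, and $K$ is compact, so it is a homeomorphism. The maps $h_\lambda$ are therefore homeomorphisms, with $h_{\lambda_0}=\mathrm{id}$, and $\lambda\mapsto h_\lambda(z)$ is an element of $K$, hence holomorphic. From $p_\lambda\circ\mathcal F=f_\lambda\circ p_\lambda$ we get $h_\lambda\circ f_{\lambda_0}=f_\lambda\circ h_\lambda$ on $J_{\lambda_0}$.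

*Uniqueness.* Let $\mathcal M'$ be any equilibrium web and $K'=\operatorname{supp}\mathcal M'$. Lemma 3 applied to $K\cup K'$ shows that $p_{\lambda_0}$ is injective on $K\cup K'$. Since it maps both $K$ and $K'$ onto $J_{\lambda_0}$, $K=K'$ and $\mathcal M'=\big((p_{\lambda_0}|_K)^{-1}\big)_*\mu_{\lambda_0}=\mathcal M$.

*$\mathcal J_s=\emptyset$.* Hyperbolicity gives $J_\lambda\cap C_\lambda=\emptyset$ for all $\lambda$. If $\gamma\in\mathcal J_s$, then $f_\lambda^m(\gamma(\lambda))=f_\lambda^n(x)$ for some $\lambda$, $m\ge0$, $n\ge1$, $x\in C_\lambda$. The left side is in $J_\lambda$, so $x\in f_\lambda^{-n}(J_\lambda)=J_\lambda$, a contradiction.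

**Part 2.** The hypotheses of Lemma 2 hold by Section 3 and Lemma 1, so $\psi$ is psh, and $\psi(\lambda)<0$ is equivalent to hyperbolicity of $f_\lambda$, which Theorem A provides. The upper bound that was missing in Section 4 is now a consequence of the theorem.

## 10. The covering of followed points

**The covering.** Let all $f_\lambda$ be hyperbolic. We use the known local result in this form: each $\lambda_*$ has a connected open neighborhood $D_{\lambda_*}$ and a continuous $H_{\lambda_*}:D_{\lambda_*}\times J_{\lambda_*}\to\mathbb P^k$, holomorphic in $\lambda$, such that the maps $H_{\lambda_*}(\lambda,\cdot):J_{\lambda_*}\to J_\lambda$ are homeomorphisms with $f_\lambda\circ H_{\lambda_*}(\lambda,\cdot)=H_{\lambda_*}(\lambda,\cdot)\circ f_{\lambda_*}$ and $H_{\lambda_*}(\lambda_*,\cdot)=\mathrm{id}$. The maps $H_{\lambda_*}(\cdot,z)$, $z\in J_{\lambda_*}$, form a compact $\mathcal F$-invariant family $\mathcal P_{\lambda_*}$ over $D_{\lambda_*}$. Through each $(\lambda,x)$ with $\lambda\in D_{\lambda_*}$, $x\in J_\lambda$, passes the graph of exactly one of them.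

Let $E=\{(\lambda,x):\lambda\in M,\ x\in J_\lambda\}$. Call plaques the graphs over open sets $V\subset D_{\lambda_*}$ of members of $\mathcal P_{\lambda_*}$, for all $\lambda_*$. We check that they are a basis of a topology. For two families $\mathcal P_{\lambda_*},\mathcal P_{\lambda'_*}$ let $U$ be a connected component of $D_{\lambda_*}\cap D_{\lambda'_*}$. The union of their restrictions to $U$ is compact and $\mathcal F$-invariant, and every point of $U$ is hyperbolic. So Lemma 3 over $U$ shows that two members whose graphs share a point over $U$ coincide on $U$. Hence, if two plaques share a point, their intersection contains a plaque through that point.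

For this topology, the preimage of $D_{\lambda_*}$ in $E$ is the disjoint union of the graphs of the members of $\mathcal P_{\lambda_*}$. These graphs are open and project homeomorphically onto $D_{\lambda_*}$. So $E\to M$ is a covering with discrete fibers $J_\lambda$. A section of it is locally a member of some $\mathcal P_{\lambda_*}$, hence holomorphic. The covering is trivial if and only if through each point of $E$ passes a global section: sections agreeing at one point coincide, so in that case the sections partition $E$ into open sets homeomorphic to $M$.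

For $\lambda z^3$ over $\mathbb C^*$ the plaques are branches of $u\lambda^{-1/2}$. The point $u\lambda^{-1/2}$ returns as $-u\lambda^{-1/2}$ after one turn around $0$, and the covering is not trivial.

**Stable implies trivial.** Suppose the family is stable. By part 1, through each $x\in J_\lambda$ passes one $\gamma\in K$. Apply Lemma 3 over $D_{\lambda_*}$, at $\lambda_*$, to the union of $\{\sigma|_{D_{\lambda_*}}:\sigma\in K\}$ and $\mathcal P_{\lambda_*}$. The map $\gamma|_{D_{\lambda_*}}$ agrees at $\lambda_*$ with $H_{\lambda_*}(\cdot,\gamma(\lambda_*))$, so the two are equal and $\gamma|_{D_{\lambda_*}}\in\mathcal P_{\lambda_*}$. This holds for all $\lambda_*$, so $\gamma$ is a global section, and $E$ is trivial.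

**Trivial implies stable.** Fix $\lambda_0$ and let $\gamma_z$ be the global section through $z\in J_{\lambda_0}$. It is holomorphic with $\gamma_z(\lambda)\in J_\lambda$.

*Continuity.* The map $(\lambda,z)\mapsto\gamma_z(\lambda)$ is continuous on $M\times J_{\lambda_0}$. Given $\lambda'\in M$, choose a chain $D_0,\dots,D_N$ of sets $D_{\lambda_*}$ with motions $H_i$, such that $b_0:=\lambda_0\in D_0$, there are $b_{i+1}\in D_i\cap D_{i+1}$, and $\lambda'\in D_N$. On $D_i$ the section $\gamma_z$ is a single member of the corresponding family, so $\gamma_z(\lambda)=H_i\big(\lambda,H_i(b_i,\cdot)^{-1}(\gamma_z(b_i))\big)$. By induction on $i$, $z\mapsto\gamma_z(b_i)$ is continuous and $(\lambda,z)\mapsto\gamma_z(\lambda)$ is continuous on $D_i\times J_{\lambda_0}$. Consequently $z\mapsto\gamma_z\in\mathcal J$ is continuous.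

*Conjugacy.* Since the sections partition $E$, $h_\lambda:z\mapsto\gamma_z(\lambda)$ is a continuous bijection $J_{\lambda_0}\to J_\lambda$, hence a homeomorphism. Near $\lambda_0$, $\gamma_z=H_{\lambda_0}(\cdot,z)$, so $\mathcal F\gamma_z=\gamma_{f_{\lambda_0}(z)}$ there, hence on $M$ by the identity theorem. Thus $h_\lambda$ conjugates $f_{\lambda_0}|_{J_{\lambda_0}}$ to $f_\lambda|_{J_\lambda}$.

*The web.* Let $\mathcal M$ be the image of $\mu_{\lambda_0}$ under $z\mapsto\gamma_z$. It is compactly supported and $\mathcal F$-invariant. The measure $(p_\lambda)_*\mathcal M=(h_\lambda)_*\mu_{\lambda_0}$ is $f_\lambda$-invariant of entropy $k\log d$, hence equals $\mu_\lambda$ by uniqueness of the measure of maximal entropy. Hyperbolicity gives $J_\lambda\cap C_\lambda=\emptyset$, so $\mathcal J_s=\emptyset$ as in part 1, and $\mathcal M$ is acritical. The family is stable.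

If $M$ is simply connected, $E$ is trivial. So all $f_\lambda$ hyperbolic implies stable, and the converse implication in the last equivalence of part 4 is Theorem A. This proves part 4.

**Part 5.** The first example, multiplied by powers, already shows the claim. Let $M=\mathbb C^*$ and $f_\lambda(z,w_2,\dots,w_k)=(\lambda z^3,w_2^3,\dots,w_k^3)$, extended to $\mathbb P^k$. The product of $\mu_{\lambda z^3}$ with the Haar measures of the circles is invariant of entropy $k\log3$, so it is $\mu_\lambda$, and $J_\lambda=\{|z|=|\lambda|^{-1/2}\}\times(S^1)^{k-1}$. On this compact subset of $\mathbb C^k$ the diagonal derivative multiplies each coordinate by a number of modulus $3$, so all $f_\lambda$ are hyperbolic. The first coordinate of an element of $\mathcal J$ would be a graph excluded in Section 1. So $\mathcal J=\emptyset$ and the family is not stable.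

Here is a second example, in which part 1 does the work and only two points have to be followed. Let $M=\{c\in\mathbb C:|c|>10\}$ and $f_c(z,w_2,\dots,w_k)=(z^2+c,w_2^2,\dots,w_k^2)$, extended to $\mathbb P^k$; these are endomorphisms of degree $2$. As before, the product of the equilibrium measure of $z^2+c$ with the Haar measures has entropy $k\log2$, so it is $\mu_c$ and $J_c=J(z^2+c)\times(S^1)^{k-1}$.

All $f_c$ are hyperbolic. Points with $|z|>|c|$ escape to $\infty$ under $z^2+c$, since $|z^2+c|\ge|z|(|z|-1)\ge9|z|$. If $|z|\le2$, the first image has modulus $\ge|c|-4$, and the second has modulus $\ge(|c|-4)^2-|c|>|c|$, because $(|c|-4)^2-2|c|=(|c|-2)(|c|-8)>0$. So points with $|z|\le2$ escape too, and $J(z^2+c)\subset\{2<|z|\le|c|\}$, where the derivative $2z$ has modulus $>4$; and $|2w|=2$ on $S^1$. The same estimate shows that each fixed point of $z^2+c$, which does not escape, has multiplier of modulus $>4$, hence lies in $J(z^2+c)$.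

Suppose the family were stable. By part 1 there would be $\gamma\in K$ through a fixed point $(\zeta,1,\dots,1)\in J_{c_0}$, $\zeta^2+c_0=\zeta$. Both $\mathcal F\gamma$ and $\gamma$ are in $K$ and agree at $c_0$, so $\mathcal F\gamma=\gamma$ by injectivity of $p_{c_0}|_K$. The values of $\gamma$ lie in $J_c\subset\mathbb C^k$, so the first coordinate $\gamma_1$ of $\gamma$ would be a continuous choice on $M$ of a root of $z^2-z+c=0$, and $2\gamma_1-1$ would be a continuous branch of $\sqrt{1-4c}$ on $M$. But $1-4c$ winds once around $0$ along $|c|=11$, so there is no such branch. The family is not stable, although all its parameters are hyperbolic. $\blacksquare$
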